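\title{Faithful actions of Veech groups on irreducible integer subspaces of the kernel of holonomy}

\begin{abstract}
Let $X$ be a Veech surface and $\Gamma$ a finite-index subgroup of its Veech group. The group $\Gamma$ acts on $H^1(X,\mathbb R)$ and preserves the kernel of the holonomy map. By a result of Hooper and Weiss, it never acts faithfully on a two-dimensional integer invariant subspace of this kernel. We show that this fails in higher dimension. For odd $n\ge 3$ we construct square-tiled surfaces $X_n$ of genus $n$ on which the congruence group $\Gamma(4)$ acts, together with integer invariant subspaces $F_n$ of the kernel of holonomy that are irreducible over $\mathbb Z$ and have dimension $2\varphi(n)$, and we prove that $\Gamma(4)$ acts faithfully on $F_n$ for all large odd $n$. The complexification of $F_n$ contains a small deformation of the standard representation plus a trivial one, and a cone argument shows that such deformations are faithful as long as parabolic elements stay unipotent.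
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
A \emph{translation surface} $(X,\omega)$ is a compact Riemann surface with a nonzero holomorphic $1$-form. Away from the zeros of $\omega$, the primitives $x+\sqrt{-1}\,y$ of $\omega$ are charts to $\mathbb R^2$ whose transition maps are translations, and a zero of order $d$ is a cone point of angle $2\pi(d+1)$. A surface glued from unit squares by translations is called \emph{square-tiled}. An \emph{affine automorphism} is an orientation-preserving homeomorphism that permutes the zeros and is affine in these charts. Its derivative is a constant matrix in $\mathrm{SL}_2(\mathbb R)$, and it is a \emph{translation automorphism} if this matrix is $1$. The derivatives form a discrete subgroup of $\mathrm{SL}_2(\mathbb R)$, the \emph{Veech group}, and $X$ is a \emph{Veech surface} if this group is a lattice.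

Let $X$ be a Veech surface without nontrivial translation automorphisms, and fix a finite-index subgroup $\Gamma$ of its Veech group without elliptic elements. Each $g\in\Gamma$ is the derivative of a unique affine automorphism $\phi_g$, and $\rho(g)=(\phi_g^{-1})^*$ is a representation of $\Gamma$ on $H^1(X,\mathbb R)$, the Kontsevich--Zorich cocycle over $\Gamma$. It preserves $H^1(X,\mathbb Z)$ and the intersection form $\langle a,b\rangle=\int_X a\wedge b$. (The inverse makes the action a left action; the maps $\phi_g^*$ have the same invariant subspaces and the same kernel.) For a $\Gamma$-invariant subspace $F$ we write $\rho_F$ for the restriction of $\rho$ to $F$.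

One invariant subspace is always present, the \emph{tautological plane} spanned by $[\Re\omega]=[dx]$ and $[\Im\omega]=[dy]$. Its elements are the classes of the linear forms $\ell$ on $\mathbb R^2$, and $\rho(g)[\ell]=[\ell\circ g^{-1}]$. Since $\det(gv,\cdot)=\det(v,g^{-1}\,\cdot)$, the map $v\mapsto[\det(v,\cdot)]$ identifies the tautological plane with the standard representation of $\Gamma$ on $\mathbb R^2$, which is faithful. The question of faithfulness therefore concerns the rest of the cohomology. The holonomy map is
\[
\operatorname{hol}\colon H^1(X,\mathbb R)\to\mathbb R^2,\qquad \operatorname{hol}(f)=\bigl(\langle f,[\Re\omega]\rangle,\langle f,[\Im\omega]\rangle\bigr);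
\]
it sends $f$ to the period $\int_\gamma\omega$ of the cycle $\gamma$ Poincar\'e dual to $f$. Its kernel is the symplectic complement of the tautological plane, a $\Gamma$-invariant subspace of codimension $2$. A $\Gamma$-invariant subspace is \emph{integer} if it is spanned by elements of $H^1(X,\mathbb Z)$, equivalently of $H^1(X,\mathbb Q)$. It is \emph{irreducible over $\mathbb Z$} if it contains no nonzero proper integer invariant subspace.

Hooper and Weiss proved that $\rho_F$ is never faithful when $F\subset\ker\operatorname{hol}$ is an integer invariant subspace of dimension $2$. We consider the following question from \cite{Pardo}.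

\medskip\noindent\emph{Are there $X$ and $\Gamma$ as above and an integer invariant subspace $F\subset\ker\operatorname{hol}$, irreducible over $\mathbb Z$ and of dimension greater than $2$, such that $\rho_F$ is faithful?}
\medskip

The simplest cases suggest the answer no. Planes are not faithful. Direct sums do not help when $-1\notin\Gamma$: the kernel of $\rho_{F_1\oplus F_2}$ is $N_1\cap N_2$ with $N_l=\ker\rho_{F_l}$, and two nontrivial normal subgroups of $\Gamma$ meet nontrivially. Indeed, if $N_1\cap N_2=1$, then $N_1$ and $N_2$ commute, so all nontrivial elements of $N_1$ have the same one or two fixed points on $\mathbb R\cup\{\infty\}$; this set is then $\Gamma$-invariant, which is impossible for a lattice. Finally, on the genus $3$ surface $O$ of Section~\ref{sec:surfaces} a lattice acts trivially on the whole four-dimensional space $\ker\operatorname{hol}$ (see the proof of Lemma~\ref{lem:q=1}). In higher dimension, however, integrality is a weaker constraint: $F\otimes\mathbb C$ may split into Galois conjugate pieces whose matrices are not integral, and $\rho_F$ is faithful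 as soon as one piece is.

\subsection*{The result}
Let $\varphi$ be Euler's function and $\Gamma(4)=\ker\bigl(\mathrm{SL}_2(\mathbb Z)\to\mathrm{SL}_2(\mathbb Z/4)\bigr)$.

\begin{theorem}\label{thm:main}
For every odd $n\ge3$ there is an explicit square-tiled surface $X_n$, with $4n$ squares, of genus $n$ and without nontrivial translation automorphisms, such that the following hold.
\begin{enumerate}
\item[(1)] The Veech group of $X_n$ is a lattice containing $\Gamma=\Gamma(4)$ with finite index, and $\Gamma$ has no elliptic elements.
\item[(2)] There is an integer invariant subspace $F_n\subset\ker\operatorname{hol}$, irreducible over $\mathbb Z$, with $\dim F_n=2\varphi(n)\ge4$. If $n$ is prime, then $F_n=\ker\operatorname{hol}$.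
\item[(3)] There is $n_0$ such that $\rho_{F_n}$ is faithful for every odd $n\ge n_0$.
\end{enumerate}
\end{theorem}

So the answer is yes, with subspaces of unbounded dimension; for odd primes $n\ge n_0$ the whole space $\ker\operatorname{hol}$, of dimension $2n-2$, is irreducible over $\mathbb Z$ and faithful. The proof uses compactness and continuity, and it does not make $n_0$ explicit.

\subsection*{The method}
The surface $O$, the Eierlegende Wollmilchsau, carries a nonzero class $c\in H^1(O,\mathbb Z)$ fixed by $\Gamma(4)$. Hence the one group $\Gamma(4)$ acts on all the cyclic covers $Y_n\to O$ defined by $c \bmod n$, and on the eigenspaces $H(q)\subset H^1(Y_n,\mathbb C)$, $q^n=1$, of the deck group. The surface $X_n$ is a quotient of $Y_n$ by an involution, which removes the translation automorphisms (Section~\ref{sec:surfaces}), and $F_n\otimes\mathbb C$ is a sum of spaces $H(q)$ with $q$ primitive (Section~\ref{sec:eigen}). Cohomology of $O$ twisted by the character $q^c$ places the $H(q)$ in a family $\rho_q$, $q\in\mathbb C^*$, of four-dimensional representations of $\Gamma(4)$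 in which parabolic elements are unipotent and $\rho_1$ is the standard representation plus a trivial one (Section~\ref{sec:family}). So although $H(q)$ lies in the kernel of holonomy, for $q$ close to $1$ it resembles the tautological plane; Example~\ref{ex:two} shows this by hand for two twists. Section~\ref{sec:open} proves that such a family is faithful near $q=1$, and Section~\ref{sec:irr} proves irreducibility by computing intersection numbers.

Throughout, $i,j,k$ are quaternion units, $q_n=\exp(2\pi\sqrt{-1}/n)$, and
\[
L=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad R=\begin{pmatrix}1&0\\1&1\end{pmatrix},\qquad J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}.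
\]

\section{Dihedral covers built from the Wollmilchsau}\label{sec:surfaces}

\subsection*{The surface $O$ and its cylinders}
Take unit squares $S_g$ indexed by $g\in Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. Glue the right edge of $S_g$ to the left edge of $S_{gi}$ and the top edge of $S_g$ to the bottom edge of $S_{gj}$. Let $h_g$ be the bottom edge of $S_g$, oriented to the right, $v_g$ its left edge, oriented upward, and $p_g$ its lower left corner. Turning once counterclockwise around $p_g$, that is, moving left, down, right and up, leads from $S_g$ to $S_{gi^{-1}j^{-1}ij}=S_{-g}$. So $p_g=p_{-g}$, there are four vertices, each of angle $4\pi$, and the resulting surface $O$ has Euler characteristic $4-16+8=-4$ and genus $3$.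

Left multiplication by $Q_8$ respects the gluings and acts by translation automorphisms, with quotient $T_0=\mathbb R^2/\mathbb Z^2$. Let $\iota$ be left multiplication by $-1$. It fixes the four vertices, and $O/\iota$ is glued from the squares $Q_8/\{\pm1\}\cong(\mathbb Z/2)^2$, so $O/\iota=T:=\mathbb R^2/2\mathbb Z^2$.

The free group on two letters $\mathsf r$ (right neighbor) and $\mathsf u$ (upper neighbor) acts on the right on the squares of any square-tiled surface; it is the fundamental group of $T_0\setminus\{0\}$ acting by monodromy. On $O$ it acts through the homomorphism $W\mapsto\overline W$ to $Q_8$ with $\overline{\mathsf r}=i$, $\overline{\mathsf u}=j$. A word $W$ and a starting square determine a path through centers of squares and a \emph{corner path}, the edge path through their lower left corners: leaving $S_g$ to the right traverses $h_g$, and leaving it upward traverses $v_g$. If the path is closed, it is freely homotopic to its corner path: join each center to its corner by a segment, and fill in, for each step, the parallelogram inside the two squares involved.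

Let $w\in\mathbb Z^2$ be primitive. The complement in $T_0$ of the closed line through $0$ in direction $w$ is one open cylinder, the quotient of the strip $0<\det(w,v)<1$ by translation by $w$. For a surface that covers $T_0$ with branching over $0$ only, the components of the preimage of this cylinder are called its \emph{cylinders in direction $w$}, and a \emph{core} is a closed line in such a cylinder, oriented by $w$.

\begin{lemma}\label{lem:cyl}
For every primitive $w$, the surface $O$ has exactly two cylinders in direction $w$. Each is the quotient of the strip $0<\det(w,v)<1$ by translation by $4w$, and $\iota$ maps it to itself as the translation by $2w$. In particular $\iota_*\gamma=\gamma$ in $H_1(O,\mathbb Z)$ for every core $\gamma$.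
\end{lemma}

\begin{proof}
Let $u\in Q_8$ be the monodromy of the core in $T_0$. Its image in $Q_8/\{\pm1\}=(\mathbb Z/2)^2$ is $w\bmod 2$, which is nonzero because $w$ is primitive. So $u\ne\pm1$ and $u$ has order $4$. The preimage of the cylinder thus has $8/4=2$ components, each a $4$-fold cover. The stabilizer of a component in $Q_8$ is its deck group, cyclic of order $4$ and acting by the translations by multiples of $w$. Its element of order $2$ is $-1$, the only such element of $Q_8$.
\end{proof}

All cylinders in direction $w$ have the same shape, so one shear twists each of them once. The linear map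
\[
P_w(v)=v+4\det(w,v)\,w
\]
is the identity on the line $\det(w,v)=0$ and the translation by $4w$ on the line $\det(w,v)=1$. It induces on each cylinder a full twist that extends by the identity to the boundary.

\subsection*{The group generated by the shears}

\begin{lemma}\label{lem:group}
The matrices $P_w$ generate $\Gamma(4)$. Every element of $\Gamma(4)$ has trace $\equiv2\pmod{16}$. In particular $\Gamma(4)$ is torsion-free, has no elliptic elements, and its parabolic elements have trace $2$. Every parabolic element of $\Gamma(4)$ is a power of some $P_w$.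
\end{lemma}

\begin{proof}
We have $P_{(1,0)}=L^4$ and $P_{Aw}=AP_wA^{-1}$ for $A\in\mathrm{SL}_2(\mathbb Z)$, which is transitive on primitive vectors. So the $P_w$ are the conjugates of $L^4$ and generate the normal closure $N\subset\Gamma(4)$ of $L^4$. Recall that $\mathrm{PSL}_2(\mathbb Z)=\langle s,u\mid s^2,u^3\rangle$ with $s=J$, $u=JL$, $su=L$, and that $\langle s,u\mid s^2,u^3,(su)^4\rangle$ is the rotation group of the cube, of order $24$. So $\pm N$ has index $24$ in $\mathrm{SL}_2(\mathbb Z)$. Reduction onto $\mathrm{SL}_2(\mathbb Z/4)$, a group of order $48$, is surjective and $-1\notin\Gamma(4)$, so $\pm\Gamma(4)$ has index $24$ too. Hence $\pm N=\pm\Gamma(4)$. If $g\in\Gamma(4)$ were not in $N$, then $-g\in N\subset\Gamma(4)$ would give $-1\in\Gamma(4)$. So $N=\Gamma(4)$.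

An element of $\Gamma(4)$ has diagonal entries $1+4a'$, $1+4d'$ and off-diagonal entries divisible by $4$. The determinant gives $1+4(a'+d')\equiv1\pmod{16}$, so the trace $2+4(a'+d')$ is $\equiv2\pmod{16}$. This excludes elliptic elements and the trace $-2$, and an element of finite order is elliptic or $\pm1$. An element of $\mathrm{SL}_2(\mathbb Z)$ of trace $2$ fixes a primitive vector; completing it to a basis writes the element as $AL^\nu A^{-1}$. If it lies in the normal subgroup $\Gamma(4)$, then $L^\nu\in\Gamma(4)$, so $4\mid\nu$, and the element is a power of $P_{A(1,0)}$.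
\end{proof}

From now on $\Gamma=\Gamma(4)$, except in Theorem~\ref{thm:open} and its proof.

\subsection*{The class $c$ and the covers}
We want covers of $O$ to which all twists lift. A class $c$ with $\iota^*c=-c$ satisfies $c(\gamma)=c(\iota_*\gamma)=-c(\gamma)$ for every core $\gamma$, by Lemma~\ref{lem:cyl}. So it vanishes on all cores, and all cylinders lift homeomorphically to the cover that it defines. Here is such a class. Define a cellular $1$-cochain $c$ by the table
\begin{equation}\label{eq:table}
\begin{array}{c|cccc}
g&1&i&j&k\\\hline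
gi&i&-1&-k&j\\
c(h_g)&1&1&0&0\\
gj&j&k&-1&-i\\
c(v_g)&1&0&0&1
\end{array}
\end{equation}
and by $c(h_{-g})=-c(h_g)$, $c(v_{-g})=-c(v_g)$; thus the column of $-g$ is the negative of the column of $g$. On $\partial S_g=h_g+v_{gi}-h_{gj}-v_g$ the cochain takes, for $g=1,i,j,k$, the values
\[
1+0-0-1,\qquad 1-1-0-0,\qquad 0-1+1-0,\qquad 0+0+1-1,
\]
which all vanish, and the values for $-g$ are their negatives. So $c$ is a cocycle with $\iota^*c=-c$. The path $v_1+v_j$ runs from $p_1$ through $p_j$ to $p_{-1}=p_1$, and $c(v_1+v_j)=1$. Hence $c\colon H_1(O,\mathbb Z)\to\mathbb Z$ is onto.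

Let $O_\infty$ be glued from squares $S_g(m)$, $g\in Q_8$, $m\in\mathbb Z$: the right neighbor of $S_g(m)$ is $S_{gi}(m+c(h_g))$ and the upper neighbor is $S_{gj}(m+c(v_g))$. We call $m$ the \emph{level} and write $h_g(m)$, $v_g(m)$, $p_g(m)$ for the edges and the corner of $S_g(m)$. Along a word, the level changes by the value of $c$ on the corner path. Turning once around $p_g(m)$ changes the level by $-c(h_{bj})-c(v_b)+c(h_b)+c(v_{bi})=c(\partial S_b)=0$, where $b=gi^{-1}j^{-1}$. So $p_g(m)=p_{-g}(m)$ has angle $4\pi$, and $O_\infty\to O$ is the unbranched $\mathbb Z$-cover defined by $c$, connected because $c$ is onto. Put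
\[
\delta\colon S_g(m)\mapsto S_g(m+1),\qquad\sigma\colon S_g(m)\mapsto S_{-g}(-m).
\]
The map $\delta$ generates the deck group. The map $\sigma$ respects the gluings: it sends the right neighbor of $S_g(m)$ to $S_{-gi}(-m-c(h_g))=S_{-gi}(-m+c(h_{-g}))$, the right neighbor of $S_{-g}(-m)$, and the same computation with $j$ and $v$ treats upper neighbors. So $\delta$ and $\sigma$ are translation automorphisms, $\sigma$ lifts $\iota$, $\sigma^2=1$ and $\sigma\delta\sigma=\delta^{-1}$. For odd $n\ge3$ let
\[
Y_n=O_\infty/\langle\delta^n\rangle,\qquad X_n=Y_n/\langle\sigma\rangle .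
\]
Thus $Y_n\to T$ is a dihedral cover of degree $2n$, and $X_n$ is its quotient by a reflection. The involution $\sigma$ permutes the $8n$ squares of $Y_n$ freely, so $X_n$ has $4n$ squares. Over a vertex of $T$ the surface $Y_n$ has the vertices $p_g(m)$, $m\in\mathbb Z/n$, and $\sigma p_g(m)=p_g(-m)$. As $n$ is odd, only $m=0$ is fixed. So over each of the four vertices of $T$ the surface $X_n$ has one point of angle $2\pi$ and $(n-1)/2$ points of angle $4\pi$. The form on $X_n$ has $2n-2$ simple zeros, and $X_n$ has genus $n$.

\subsection*{The action of $\Gamma$}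
For primitive $w$ let $D_w$ be the affine homeomorphism of $O_\infty$ that is the full twist induced by $P_w$ on every cylinder in direction $w$ and the identity on the complement of the cylinders.

\begin{lemma}\label{lem:action}
The group $\Gamma$ acts on $O_\infty$ by affine maps $\phi_g$ with derivative $g$ that fix all vertices and commute with $\delta$ and $\sigma$, and $\phi_{P_w}=D_w$. The action descends to $Y_n$, $X_n$, $O$ and $T$.
\end{lemma}

\begin{proof}
The map $D_w$ fixes all vertices. Conjugating it by $\delta$ or $\sigma$ gives an affine map with derivative $P_w$ that is again the identity outside the cylinders, and these properties determine the map on each cylinder. So $D_w$ commutes with $\delta$ and $\sigma$. Let $G$ be the group generated by the $D_w$. By Lemma~\ref{lem:group} the derivative maps $G$ onto $\Gamma$, and we must show that it is injective. Let $\tau\in G$ have derivative $1$. It is a translation automorphism fixing $p_1(0)$, so it sends $S_1(0)$ to one of the two squares $S_1(0)$, $S_{-1}(0)=\sigma S_1(0)$ with this lower left corner. Hence $\tau$ or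 $\sigma\tau$ fixes a square and is the identity, since $O_\infty$ is connected. But $\tau$ commutes with $\delta$ and $\sigma$ does not, so $\tau=1$.
\end{proof}

We write $\phi_g$ and $D_w$ also for the induced maps on the quotients. To describe $D_w$ on homology, let $\gamma\cdot\gamma'$ be the intersection number of cycles, with a crossing counted $+1$ when $\det(\dot\gamma,\dot\gamma')>0$. By the formula for $P_w$, a curve crossing a cylinder with core $\gamma$ picks up $+\gamma$ at a crossing that counts $+1$ in $\gamma\cdot v$, and $-\gamma$ otherwise. So on $Y=O$ or $Y=Y_n$,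
\begin{equation}\label{eq:twist}
D_{w*}v=v+\sum_{\gamma}(\gamma\cdot v)\,\gamma\qquad(v\in H_1(Y,\mathbb C)),
\end{equation}
with one core $\gamma$ for each cylinder in direction $w$. These cores are disjoint, so $(D_{w*}-1)^2=0$.

\subsection*{Translation automorphisms}
The surface $Y_n$ has the translation automorphisms $\delta$ and $\sigma$; the quotient by $\sigma$ removes them. Parity matters: for even $n$ the map $\delta^{n/2}$ commutes with $\sigma$ on $Y_n$ and descends to a nontrivial translation automorphism of the quotient.

\begin{lemma}\label{lem:notrans}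
For odd $n\ge3$ the surface $X_n$ has no nontrivial translation automorphism.
\end{lemma}

\begin{proof}
Let $\tau$ be a translation automorphism and $D\colon X_n\to T_0$ the natural map. Then $D\circ\tau-D$ is constant, and the constant is $0$ because $\tau$ permutes the zeros, which exist since $n\ge3$ and map to $0$. So $\tau$ permutes the squares and commutes with the action of words. The squares of $X_n$ are the classes $[g,m]=[-g,-m]$ with $g\in Q_8$, $m\in\mathbb Z/n$, and $[g,m]=[g,m']$ only if $m=m'$. Write $\tau[1,0]=[g_0,m_0]$ with $g_0\in\{1,i,j,k\}$.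

We first show $g_0=1$. Let $W$ be a word with $\overline W=1$ and $\gamma_W$ its closed corner path in $O$ starting from $S_1$. The corner path starting from $S_{g_0}$ is $g_0\gamma_W$, so
\[
[1,0]W=[1,c(\gamma_W)],\qquad [g_0,m_0]W=[g_0,m_0+(g_0^*c)(\gamma_W)],
\]
where $(g_0^*c)(h_g)=c(h_{g_0g})$ and $(g_0^*c)(v_g)=c(v_{g_0g})$. If $W$ fixes $[1,0]$, it fixes $\tau[1,0]$. So $c(\gamma_W)\equiv0$ implies $(g_0^*c)(\gamma_W)\equiv0\pmod n$. The words with $\overline W=1$ form the fundamental group of $O$ minus its vertices, which surjects onto $H_1(O,\mathbb Z)$; so every class is represented by some $\gamma_W$. As $c$ is onto, there is $u\in\mathbb Z/n$ with $g_0^*c\equiv uc$ on $H_1(O,\mathbb Z)$, and $u\ne0$ because $g_0^*c$ is onto as well. The chains $h_g-h_{-g}$ are cycles, since $p_g=p_{-g}$ for all $g$, and $c$ takes the value $2$ on $h_1-h_{-1}$ and on $h_i-h_{-i}$. If $g_0=i$, these two cycles give $2c(h_i)=2\equiv2u$ and $2c(h_{-1})=-2\equiv2u$, so $n\mid4$, which is false. If $g_0\in\{j,k\}$, the first cycle gives $2c(h_{g_0})=0\equiv2u$, so $u=0$ as $n$ is odd, which is false.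 Hence $g_0=1$.

Applying words $W$ with $\overline W=1$ and $c(\gamma_W)=m$ gives $\tau[1,m]=[1,m_0+m]$ for all $m$. By \eqref{eq:table}, $[1,m]\mathsf r^2=[-1,m+2]=[1,-m-2]$. So $\tau([1,0]\mathsf r^2)=[1,m_0-2]$ and $(\tau[1,0])\mathsf r^2=[1,-m_0-2]$. These are equal, so $2m_0=0$ and $m_0=0$. Thus $\tau$ fixes a square, and $\tau=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Lemma~\ref{lem:action} the Veech group of $X_n$ contains the lattice $\Gamma$. A discrete group containing a lattice is a lattice, and the index is the ratio of the covolumes. The group $\Gamma$ has no elliptic elements by Lemma~\ref{lem:group}.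
\end{proof}

\section{Eigenspaces of the deck group}\label{sec:eigen}

Fix an odd $n\ge3$. All cohomology groups carry the action $(\phi_g^{-1})^*$ and all homology groups the action $\phi_{g*}$ of $\Gamma$.

\subsection*{The subspace $F_n$}
Recall that if a finite group $G$ of orientation-preserving automorphisms acts on a compact surface $Y$, then pullback identifies $H^1(Y/G,\mathbb Q)$ with $H^1(Y,\mathbb Q)^G$ and multiplies the intersection form by $|G|$. We identify $H^1(X_n,\mathbb R)$ with $H^1(Y_n,\mathbb R)^\sigma$ in this way. For $q^n=1$ let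
\[
H(q)=\{\xi\in H^1(Y_n,\mathbb C):\delta^*\xi=q\xi\}.
\]
Then $H^1(Y_n,\mathbb C)=\bigoplus_qH(q)$. Since $\Gamma$ commutes with $\delta$ and $\sigma$, and $\sigma\delta=\delta^{-1}\sigma$, each $H(q)$ is $\Gamma$-invariant and $\sigma^*\colon H(q)\to H(q^{-1})$ is an isomorphism of $\Gamma$-modules. So $H^1(Y_n,\mathbb C)$ contains each module $H(q)$, $q\neq 1$, at least twice, and passing to $X_n$ keeps one copy from each pair. A single $H(q)$ is not defined over $\mathbb Q$; to get a rational subspace we collect Galois conjugates. With $\Phi_n$ the $n$-th cyclotomic polynomial, let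
\[
F_n=\ker\Phi_n(\delta^*)\cap H^1(Y_n,\mathbb R)^\sigma\subset H^1(X_n,\mathbb R).
\]

\begin{lemma}\label{lem:Fn}
The space $F_n$ is an integer invariant subspace of $\ker\operatorname{hol}$, equal to $\ker\operatorname{hol}$ if $n$ is prime. As a $\Gamma$-module, $F_n\otimes\mathbb C\cong\bigoplus H(q)$, with one summand for each of the $\varphi(n)/2$ pairs $\{q,q^{-1}\}$ of primitive $n$-th roots of unity.
\end{lemma}

\begin{proof}
The maps $\delta^*$ and $\sigma^*$ are defined over $\mathbb Q$ and commute with $\Gamma$, so $F_n$ is an invariant intersection of rational subspaces. For $q\ne1$ we have $q\neq q^{-1}$, as $n$ is odd, and $\xi\mapsto\xi+\sigma^*\xi$ is an isomorphism of $\Gamma$-modules from $H(q)$ onto $(H(q)\oplus H(q^{-1}))^\sigma$. Since $\ker\Phi_n(\delta^*)\otimes\mathbb C$ is the sum of the $H(q)$ with $q$ primitive, this gives the decomposition of $F_n\otimes\mathbb C$.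

We have $H(1)=H^1(O,\mathbb C)$, on which $\sigma^*$ acts as $\iota^*$. So $H(1)^\sigma=H^1(T,\mathbb C)$ is spanned by $[dx]$ and $[dy]$: it is the complexified tautological plane of $X_n$. For $\xi\in H(q)$, $q\ne1$, and $\eta\in H(1)$ we have $\langle\xi,\eta\rangle=\langle\delta^*\xi,\delta^*\eta\rangle=q\langle\xi,\eta\rangle$, so $\langle\xi,\eta\rangle=0$. Thus $\bigl(\bigoplus_{q\ne1}H(q)\bigr)^\sigma$ is contained in $\ker\operatorname{hol}\otimes\mathbb C$, and both have codimension $2$ in $H^1(X_n,\mathbb C)$, so they are equal. This space contains $F_n\otimes\mathbb C$, with equality if every $q\ne1$ is primitive, that is, if $n$ is prime.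
\end{proof}

\subsection*{Twists on the eigenspaces}
Formula \eqref{eq:twist} makes homology the natural place to compute. Fix $q\ne1$ with $q^n=1$ and let
\[
V(q)=\{v\in H_1(Y_n,\mathbb C):\delta_*v=qv\}.
\]
Poincar\'e duality $v\mapsto(v\cdot\,\underline{\ \ })$ intertwines $\phi_*$ with $(\phi^{-1})^*$ for every orientation-preserving homeomorphism $\phi$. So $V(q)\cong H(q^{-1})\cong H(q)$ as $\Gamma$-modules. For a closed curve $\gamma$ in $O_\infty$ put
\[
[\gamma]=\sum_{m\in\mathbb Z/n}q^{-m}\delta^m_*\gamma\in V(q),\qquad\text{so that }[\delta\gamma]=q[\gamma].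
\]
The form $(u\mid v)=\frac1n\,u\cdot\bar v$ on $V(q)$ is linear in $u$, skew-Hermitian and $\Gamma$-invariant. For $v\in V(q)$ we have $v\cdot\delta^m\gamma=\delta_*^{-m}v\cdot\gamma=q^{-m}\,v\cdot\gamma$, hence $(v\mid[\gamma])=\frac1n\sum_mq^m\,v\cdot\delta^m\gamma=v\cdot\gamma$. This has two consequences. First, if $\gamma_1,\gamma_2$ are lifts to $O_\infty$ of the two cores of $O$ in direction $w$, then the cores of $Y_n$ are the curves $\delta^m\gamma_l$, and \eqref{eq:twist} becomes
\begin{equation}\label{eq:N}
D_{w*}=1-N_w,\qquad N_wv=\sum_{l=1,2}(v\mid[\gamma_l])\,[\gamma_l]\qquad\text{on }V(q),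
\end{equation}
with $N_w^2=0$. Second, writing $(\gamma\mid\gamma')$ for $([\gamma]\mid[\gamma'])$,
\begin{equation}\label{eq:pair}
(\gamma\mid\gamma')=\sum_{m\in\mathbb Z/n}q^{-m}\,(\delta^m\gamma\cdot\gamma').
\end{equation}
This vanishes for cores in the same direction, whose translates are disjoint or equal. For cores in different directions we keep $\gamma$ as a curve that avoids the vertices and replace $\gamma'$ by its corner path. All our cores move right and up. Entering $S_g(m)$ rightward \emph{crosses} $v_g(m)$, and entering it upward crosses $h_g(m)$; leaving $S_g(m)$ rightward \emph{traverses} $h_g(m)$, and leaving it upward traverses $v_g(m)$. If $\gamma$ crosses the lift at level $p$ of an edge $e$ of $O$ and $\gamma'$ traverses its lift at level $r$, then $\delta^m\gamma$ meets $\gamma'$ there for $m\equiv r-p$. So \eqref{eq:pair} gives the following rule.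

\medskip\noindent\emph{Counting rule. Each such pair contributes $+q^{p-r}$ to $(\gamma\mid\gamma')$ if $e$ is a vertical edge, and $-q^{p-r}$ if $e$ is a horizontal edge.}
\medskip

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (0,0) grid (4,1);
\draw (5,0) grid (9,1);
\foreach \x/\g/\e in {0/{1(0)}/{h_j(1)},1/{i(1)}/{h_k(1)},2/{-1(2)}/{h_{-j}(1)},3/{-i(1)}/{h_{-k}(1)},5/{j(0)}/{h_{-1}(0)},6/{-k(0)}/{h_i(-1)},7/{-j(0)}/{h_1(0)},8/{k(0)}/{h_{-i}(1)}}
{\node at (\x+0.5,0.68) {\small$\g$}; \node[above] at (\x+0.5,1) {\footnotesize$\e$};}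
\draw[dashed,->] (0,0.3) -- (4,0.3);
\draw[dashed,->] (5,0.3) -- (9,0.3);
\node[below] at (2,0) {$\alpha'$};
\node[below] at (7,0) {$\alpha$};
\end{tikzpicture}
\caption{Lifts to $O_\infty$ of the two horizontal cylinders of $O$, with their cores dashed. The label $g(m)$ marks the square $S_g(m)$, whose bottom edge is $h_g(m)$; the labels above name the top edges. The two vertical sides of each strip are glued together. The top edges of the left strip are the images under $\delta$ of the bottom edges of the right strip.}\label{fig:cyl}
\end{figure}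

We abbreviate $S_g(m)$ to $g(m)$ and read all paths from \eqref{eq:table}. The horizontal cores $\alpha$ and $\alpha'$ are shown in Figure~\ref{fig:cyl}. The curve $\alpha$ crosses $v_{\pm j}(0)$ and $v_{\pm k}(0)$. The curve $\alpha'$ is homologous to the top boundary $h_j(1)+h_k(1)+h_{-j}(1)+h_{-k}(1)$ of its cylinder, which is the bottom boundary of the cylinder of $\delta\alpha$. So $[\alpha']=q[\alpha]$, and since $|q|=1$,
\begin{equation}\label{eq:Nalpha}
N_{(1,0)}v=2\,(v\mid[\alpha])\,[\alpha].
\end{equation}
The vertical cores run upward through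
\begin{equation}\label{eq:beta}
\beta_1\colon\ 1(0),\,j(1),\,-1(1),\,-j(0);\qquad\beta_2\colon\ i(0),\,k(0),\,-i(1),\,-k(1),
\end{equation}
and they traverse the left edges and cross the bottom edges of these squares. Of the edges crossed by $\alpha$, the curve $\beta_1$ traverses $v_j(1),v_{-j}(0)$ and $\beta_2$ traverses $v_k(0),v_{-k}(1)$. The counting rule gives
\begin{equation}\label{eq:ab}
(\alpha\mid\beta_1)=(\alpha\mid\beta_2)=\kappa:=1+q^{-1},
\end{equation}
and $\kappa\ne0$ because $n$ is odd.

\begin{example}[two twists]\label{ex:two}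
Let $\beta_+=[\beta_1]+[\beta_2]$. The vectors $[\alpha]$ and $\beta_+$ are isotropic with $([\alpha]\mid\beta_+)=2\kappa\ne0$, so they span a plane in $V(q)$. By \eqref{eq:N}, \eqref{eq:Nalpha} and \eqref{eq:ab},
\[
N_{(1,0)}[\alpha]=0,\qquad N_{(1,0)}\beta_+=-4\bar\kappa\,[\alpha],\qquad N_{(0,1)}[\alpha]=\kappa\beta_+,\qquad N_{(0,1)}\beta_+=0 .
\]
So the plane is invariant under $P_{(1,0)}=L^4$ and $P_{(0,1)}=R^{-4}$. In the basis $[\alpha]$, $\frac{\kappa}{2|\kappa|}\beta_+$ the elements $L^4$ and $R^4$ act by
\[
A=\begin{pmatrix}1&\ell\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\\ell&1\end{pmatrix},\qquad\ell=2\,|1+q| .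
\]
As $q\to1$ these matrices tend to $L^4$ and $R^4$ themselves, although $V(q)$ is isomorphic to a summand of $\ker\operatorname{hol}\otimes\mathbb C$. If $\ell\ge2$, then $A$ and $B$ generate a free group. Indeed, for $\nu\ne0$ the map $A^\nu$ sends $\{|x|<|y|\}\subset\mathbb R^2$ into $\{|x|>|y|\}$, because $|x+\nu\ell y|\ge2|y|-|x|>|y|$, and exchanging $x$ and $y$ shows that $B^\nu$ sends the second set into the first. A nontrivial reduced word is conjugate, by a power of $A$, to one that begins and ends with nonzero powers of $A$. Such a word sends the first set into the second, so it is not the identity. For $q=q_n$ we have $\ell=4\cos(\pi/n)\ge2$. So $\langle L^4,R^4\rangle$ acts faithfully on $F_n$ for every odd $n\geq 3$.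
\end{example}

The example has two features that $\Gamma$ lacks. The group $\langle L^4,R^4\rangle$ preserves a plane, whereas $V(q)$ is irreducible under $\Gamma$ (Proposition~\ref{prop:irr}). And its ping-pong has room to spare, since $\ell=4$ may drop to $2$; this reflects that it has infinite index (a free group of rank $2$ has Euler characteristic $-1$, while a finite-index subgroup of $\Gamma$ has a multiple of $-24/6=-4$). For the lattice $\Gamma$ we need a family that reaches $q=1$ and an argument that controls all parabolic elements.

\section{A family of representations of $\Gamma(4)$}\label{sec:family}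

The modules $H(q)$ live on different surfaces and exist only for roots of unity. To let $q$ tend to $1$ we realize them on one vector space, by matrices whose entries are Laurent polynomials in $q$. The tool is the cohomology of $\Pi=\pi_1(O,p_1)$ twisted by the character $q^c$. In $\Pi$ the product $ab$ means $a$ followed by $b$.

The group $\Gamma$ fixes $p_1$, so it acts on $\Pi$, and $c\circ\phi_{g*}=c$: a loop $a$ lifts to a path from $p_1(0)$ to $p_1(c(a))$, and $\phi_g$ fixes both vertices. There are generators $a_l,b_l$ $(l=1,2,3)$ of $\Pi$, with the single relation $\prod_l[a_l,b_l]=1$ where $[a,b]=aba^{-1}b^{-1}$, such that $c(a_1)=1$ and $c$ vanishes on the other five. Indeed, $c$ is primitive, $\mathrm{Sp}_6(\mathbb Z)$ is transitive on primitive vectors, and the mapping class group surjects onto $\mathrm{Sp}_6(\mathbb Z)$ \cite[Theorem~6.4]{FM}; so a homeomorphism fixing $p_1$ carries any standard system of generators to one of this kind. Let $\mathcal G$ be the set of the six generators and $\mathcal G_0=\{a_2,b_2,a_3,b_3\}$.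

For $q\in\mathbb C^*$ let
\[
Z_q=\{z\colon\Pi\to\mathbb C\ :\ z(ab)=z(a)+q^{c(a)}z(b)\},\qquad gz=z\circ\phi_{g*}^{-1}.
\]
This is a $\Gamma$-module because $c$ is invariant. The cocycle rule gives $z(a^{-1})=-q^{-c(a)}z(a)$. On the free group on $\mathcal G$ a cocycle has arbitrary values on $\mathcal G$. It descends to $\Pi$ if and only if it vanishes on the relator $r$, since $c(r)=0$ gives $z(frf^{-1})=q^{c(f)}z(r)$. Now
\[
z([a_1,b_1])=z(a_1)+qz(b_1)-z(a_1)-z(b_1)=(q-1)z(b_1),
\]
and $z([a_l,b_l])=0$ for $l=2,3$, where $c$ vanishes on both letters. So $Z_q$ is the space of value vectors $(z(x))_{x\in\mathcal G}\in\mathbb C^6$ with $(q-1)z(b_1)=0$. Its dimension jumps from $5$ to $6$ at $q=1$. To get a family of constant dimension we impose $z(b_1)=0$ for all $q$, and we divide by the cocycle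
\[
e_q=\frac{q^c-1}{q-1}\quad(q\ne1),\qquad e_1=c,
\]
which has the value $1$ at $a_1$ and $0$ at the other generators, and is fixed by $\Gamma$. Put
\[
Z'_q=\{z\in Z_q:z(b_1)=0\},\qquad M_q=Z'_q/\mathbb Ce_q .
\]
The values on $\mathcal G_0$ identify $M_q$ with $\mathbb C^4$. For $q\ne1$ we have $Z'_q=Z_q$. For $q=1$ we have $Z_1=H^1(O,\mathbb C)$, where the intersection form is $\langle z,z'\rangle=\pm\sum_l\bigl(z(a_l)z'(b_l)-z(b_l)z'(a_l)\bigr)$. So $\langle z,c\rangle=\mp z(b_1)$, and $Z'_1=c^\perp$ is invariant because $c$ is. Thus $M_q$ is a $\Gamma$-module for all $q$, and we obtain representations $\rho_q\colon\Gamma\to\mathrm{GL}_4(\mathbb C)$.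

\begin{lemma}\label{lem:laurent}
For each $g\in\Gamma$ there is a $4\times4$ matrix over $\mathbb Z[X^{\pm1}]$ whose value at $X=q$ is $\rho_q(g)$ for all $q\in\mathbb C^*$.
\end{lemma}

\begin{proof}
For $x\in\mathcal G$ fix a word in $\mathcal G$ representing $\phi_{g*}^{-1}(x)$. Expanding it by the cocycle rule gives $(gz)(x)=\sum_{x'\in\mathcal G}f_{x,x'}(q)z(x')$ for $z\in Z_q$, with $f_{x,x'}\in\mathbb Z[X^{\pm1}]$ independent of $q$ and $z$. For $x\in\mathcal G_0$ we have $f_{x,a_1}(q)=(ge_q)(x)=e_q(x)=0$, and $z(b_1)=0$ on $Z'_q$. So $\rho_q(g)=(f_{x,x'}(q))_{x,x'\in\mathcal G_0}$.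
\end{proof}

\begin{lemma}\label{lem:MH}
If $n\ge3$ is odd, $q^n=1$ and $q\ne1$, then $M_q\cong H(q)$ as $\Gamma$-modules. In particular $\dim H(q)=\dim V(q)=4$ and $\dim F_n=2\varphi(n)$.
\end{lemma}

\begin{proof}
Let $\Pi_n=\ker(c\bmod n)=\pi_1(Y_n,p_1(0))$, so that $H^1(Y_n,\mathbb C)=\mathrm{Hom}(\Pi_n,\mathbb C)$. This identification is $\Gamma$-equivariant, because $\phi_g$ on $Y_n$ lifts $\phi_g$ on $O$ and fixes $p_1(0)$. For $b\in\Pi_n$ with lift $\tilde b$ at $p_1(0)$, the lift of $a_1ba_1^{-1}$ runs to $\delta p_1(0)$, along $\delta\tilde b$, and back. So $H(q)$ is the space of homomorphisms $f\colon\Pi_n\to\mathbb C$ with $f(a_1ba_1^{-1})=qf(b)$.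

Let $z\in Z_q$. Since $q^c=1$ on $\Pi_n$, the restriction $z|_{\Pi_n}$ is a homomorphism, and $z(a_1ba_1^{-1})=z(a_1)+qz(b)-z(a_1)=qz(b)$ for $b\in\Pi_n$. So restriction is an equivariant map $Z_q\to H(q)$, and it kills $e_q$. If $z|_{\Pi_n}=0$, then $z-z(a_1)e_q$ vanishes on $\Pi_n$ and on $a_1$, which generate $\Pi$; so the kernel is $\mathbb Ce_q$. Conversely, let $f\in H(q)$. Then $f(a_1^n)=qf(a_1^n)$, so $f(a_1^n)=0$, and $z(a_1^\nu b)=q^\nu f(b)$ for $\nu\in\mathbb Z$, $b\in\Pi_n$, is a well-defined function on $\Pi$ extending $f$. It is a cocycle: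
\[
z(a_1^\nu b\,a_1^{\nu'}b')=q^{\nu+\nu'}f\bigl(a_1^{-\nu'}ba_1^{\nu'}\,b'\bigr)=q^{\nu}f(b)+q^\nu q^{\nu'}f(b').
\]
The dimension of $F_n$ is $4\cdot\varphi(n)/2$ by Lemma~\ref{lem:Fn}.
\end{proof}

\begin{lemma}\label{lem:unip}
We have $(\rho_q(p)-1)^2=0$ for all $q\in\mathbb C^*$ and all parabolic $p\in\Gamma$.
\end{lemma}

\begin{proof}
Let $p=P_w$. If $q\ne1$ is a root of unity of odd order, then $M_q\cong H(q)\cong V(q)$, and the identity holds by \eqref{eq:N}. By Lemma~\ref{lem:laurent} it is an identity between Laurent polynomials. It holds at infinitely many points, hence for all $q$. If $N^2=0$, then $(1+N)^\nu=1+\nu N$ for $\nu\in\mathbb Z$, so the identity passes to powers of $P_w$, which are all the parabolic elements by Lemma~\ref{lem:group}.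
\end{proof}

\begin{lemma}\label{lem:q=1}
There is $B_0\in\mathrm{GL}_4(\mathbb C)$ with $B_0\rho_1(g)B_0^{-1}=g\oplus1_2$ for all $g\in\Gamma$.
\end{lemma}

\begin{proof}
Decompose $H^1(O,\mathbb C)=H^+\oplus H^-$ into the eigenspaces of $\iota^*$. They are $\Gamma$-invariant, and orthogonal because $\iota^*$ preserves the intersection form. The space $H^+=H^1(T,\mathbb C)$ is the complexified tautological plane, isomorphic to the standard representation (Section~\ref{sec:intro}). Like $c$, every $\xi\in H^-$ vanishes on all cores, so $\xi\circ D_{w*}=\xi$ by \eqref{eq:twist}. The $P_w$ generate $\Gamma$, so $\Gamma$ acts trivially on the four-dimensional space $H^-$. Since $c\in H^-$, we have $c^\perp=H^+\oplus(H^-\cap c^\perp)$, and $M_1=H^+\oplus(H^-\cap c^\perp)/\mathbb Cc$ with trivial action on the second summand, of dimension $4-2=2$.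
\end{proof}

\section{Faithfulness near the standard representation}\label{sec:open}

\begin{theorem}\label{thm:open}
Let $\Gamma\subset\mathrm{SL}_2(\mathbb Z)$ be a torsion-free subgroup of finite index. Let $\rho_q\colon\Gamma\to\mathrm{GL}_{2+r}(\mathbb C)$ be representations depending on a parameter $q$ in a topological space, with $q\mapsto\rho_q(g)$ continuous for each $g$. Assume that $\rho_{q_0}(g)=g\oplus1_r$ for a point $q_0$ and all $g$, and that $(\rho_q(p)-1)^2=0$ for every parabolic $p\in\Gamma$ of trace $2$ and all $q$. Then $\rho_q$ is faithful for all $q$ in a neighborhood of $q_0$.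
\end{theorem}

\begin{remark}\label{rem:unip}
The condition on parabolic elements cannot be dropped. The group $\Gamma_0=\langle L^2,R^2\rangle$ is free on these generators (Example~\ref{ex:two} with $\ell=2$), and it has finite index by the standard fact that $\pm\Gamma_0=\Gamma(2)$. For real $u$ define $\rho_u$ by $L^2\mapsto L^2$, $R^2\mapsto\left(\begin{smallmatrix}1&0\\u&1\end{smallmatrix}\right)$, so that $\rho_2$ is the inclusion. The matrix $\rho_u(L^2R^{-2})$ has determinant $1$ and trace $2-2u$. For $u=1+\cos(\pi/m)$, $m\ge2$, its eigenvalues are $-\exp(\pm\pi\sqrt{-1}/m)$, so $(L^2R^{-2})^{2m}\in\ker\rho_u$, while $u\to2$. The two generators stay unipotent, but the parabolic element $(L^2R^{-2})^2$ does not.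
\end{remark}

Faithfulness imposes infinitely many conditions, and the plan is to reduce them to conditions that survive a perturbation. Hyperbolic elements are conjugate to positive words in $L$ and $R$. The block $L^a$, $a\ge1$, maps the closed positive quadrant into the sector $0\le y\le x$, the block $R^a$ maps it into $0\le x\le y$, and both increase $x+y$ while the trivial coordinates stay fixed. We thicken the two sectors to complex cones that the blocks map strictly into each other. Two difficulties arise. The letters $L$ and $R$ need not lie in $\Gamma$, so $\rho_q(L)$ has no meaning; we replace it by finitely many matrices indexed by cosets. And $L$ fixes the direction $(1,0)$, so the letters cannot be treated one at a time; we must control the infinitely many blocks $L^a$ uniformly in $a$, and this is where unipotency enters.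

\begin{lemma}\label{lem:words}
Every $\gamma\in\mathrm{SL}_2(\mathbb Z)$ of trace $>2$ is conjugate in $\mathrm{SL}_2(\mathbb Z)$ to a word $L^{a_1}R^{b_1}\cdots L^{a_\nu}R^{b_\nu}$ with $\nu\ge1$ and all $a_l,b_l\ge1$.
\end{lemma}

\begin{proof}
Let $\Lambda>1$ and $\Lambda^{-1}$ be the eigenvalues of $\gamma$. They are irrational, since $(\operatorname{tr}\gamma)^2-4$ is not a square. So the eigenvectors can be written $(\theta^+,1)$ and $(\theta^-,1)$ with $\theta^+\neq\theta^-$ irrational. Conjugation by $A\in\mathrm{SL}_2(\mathbb Z)$ moves $\theta^\pm$ by the M\"obius transformation of $A$; here $L$ acts as $\theta\mapsto\theta+1$ and $J$ as $\theta\mapsto-1/\theta$.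

\emph{We may assume $\theta^-<0<\theta^+$.} Let $\epsilon=|\theta^+-\theta^-|$. If no integer lies between $\theta^+$ and $\theta^-$, then $\epsilon<1$, and a power of $L$ moves both points into $(0,1)$. The smaller one is then less than $1-\epsilon$, and $J$ multiplies their distance by $1/(\theta^+\theta^-)>1/(1-\epsilon)$. Repeating this step, the distance only grows, so it is multiplied by more than $1/(1-\epsilon)$ each time, and after finitely many steps an integer lies between the two points. A power of $L$ moves this integer to $0$, and $J$ exchanges the signs if necessary.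

\emph{All entries of $\gamma=\left(\begin{smallmatrix}a&b\\c'&d\end{smallmatrix}\right)$ are now positive.} From $c'\theta^\pm+d=\Lambda^{\pm1}$ we get $c'(\theta^+-\theta^-)=\Lambda-\Lambda^{-1}>0$, so $c'>0$. The numbers $\theta^\pm$ are the roots of $c'\theta^2+(d-a)\theta-b$, so $-b/c'=\theta^+\theta^-<0$ and $b>0$. Then $ad=1+bc'>0$ and $a+d>0$ give $a,d>0$.

\emph{A matrix $M=\left(\begin{smallmatrix}a&b\\c'&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z)$ with entries $\ge0$ is a positive word in $L$ and $R$.} We induct on the sum of the entries. If $a>c'$ and $b<d$, then $1=ad-bc'\ge(c'+1)(b+1)-bc'=b+c'+1$, so $b=c'=0$ and $M=1$ is the empty word. The case $a<c'$, $b>d$ gives $ad-bc'<0$ and does not occur. In all other cases one row is entrywise at least the other, and subtracting the smaller row shows that $L^{-1}M$ or $R^{-1}M$ has entries $\ge0$ with smaller sum.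

Both letters occur in the word for $\gamma$, because powers of $L$ and of $R$ have trace $2$. A cyclic permutation of the word, which is a conjugation, gives the required form.
\end{proof}

Write vectors as $v=(x,y,z)\in\mathbb C\times\mathbb C\times\mathbb C^r$, with the standard Hermitian norm, and put $\hat A=A\oplus1_r$ for $A\in\mathrm{SL}_2(\mathbb Z)$. Define
\begin{align*}
K_L&=\{v\ne0:\ |y-x|\le\tfrac32|x|,\ |z|\le|x+y|\},\\
U_L&=\{v:\ |y-x|<\tfrac32|x|,\ |z|<|x+y|\},\\
K'_L&=\{v\ne0:\ |y-x|\le|x|,\ |z|\le\sqrt{8/9}\,|x+y|\},
\end{align*}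
and define $K_R,U_R,K'_R$ by exchanging $x$ and $y$. These sets are invariant under nonzero scalars. The set $U_L$ is open and contained in $K_L$, and $(2,5,0)\in K_L\setminus U_L$. On $K_L$ we have $x\ne0$, since $x=0$ forces $y=0$ and $z=0$. On $K'_L\subset K_L$ we have $|x+y|\ge2|x|-|y-x|\ge|x|>0$, so $K'_L\subset U_L$. The unit vectors in $K'_L$ form a compact subset of $U_L$. By homogeneity there is $\epsilon_0>0$ such that
\begin{equation}\label{eq:margin}
v'\in K'_L,\quad|v''-v'|\le\epsilon_0|v'|\quad\Longrightarrow\quad v''\in U_L .
\end{equation}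

\begin{lemma}\label{lem:cone}
Let $v=(x,y,z)\in K_R$ and let $a\ge1$ be an integer. Then $v'=\hat L^av$ lies in $K'_L$, and $|v|\le5|y|$, $|v'|\ge\frac a2|y|$.
\end{lemma}

\begin{proof}
Put $u=x/y$. Then $|u-1|\le\frac32$, so $\Re u\ge-\frac12$, $|u|\le\frac52$ and $|u+1|\le\frac72$. Hence $|v|^2\le(\frac{25}4+1+\frac{49}4)|y|^2\le25|y|^2$. We have $v'=(x',y',z')=((u+a)y,y,z)$ and $\Re(u+a)\ge a-\frac12\ge\frac a2$, so $|v'|\ge|x'|\ge\frac a2|y|$. The inequality $|y'-x'|\le|x'|$ says that $u+a$ is at least as close to $1$ as to $0$, which holds since $\Re(u+a)\ge\frac12$. Finally,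
\[
|u+1+a|^2-|u+1|^2=2a\Re(u+1)+a^2\ge2\ge\tfrac18|u+1|^2,
\]
so $|z'|\le|u+1||y|\le\sqrt{8/9}\,|u+1+a||y|=\sqrt{8/9}\,|x'+y'|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:open}]
\emph{Step 1: matrices for all of $\mathrm{SL}_2(\mathbb Z)$.} Choose representatives $g_s$ of the finitely many cosets $s\in\Gamma\backslash\mathrm{SL}_2(\mathbb Z)$, on which $\mathrm{SL}_2(\mathbb Z)$ acts on the right. For $A\in\mathrm{SL}_2(\mathbb Z)$ put
\[
\eta(s,A)=g_sA\,g_{sA}^{-1}\in\Gamma,\qquad A_s(q)=\hat g_s^{-1}\rho_q(\eta(s,A))\,\hat g_{sA}.
\]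
Then $\eta(s,AB)=\eta(s,A)\eta(sA,B)$, hence $(AB)_s=A_sB_{sA}$. Moreover $A_s(q)$ is continuous in $q$, and $A_s(q_0)=\hat A$. If $g_sAg_s^{-1}\in\Gamma$, then $sA=s$ and $A_s(q)$ is conjugate to $\rho_q(g_sAg_s^{-1})$.

\emph{Step 2: long blocks.} Choose $d\ge1$ such that $L^d$ and $R^d$ act trivially on the finite set of cosets. Then $g_sL^dg_s^{-1}\in\Gamma$ is parabolic of trace $2$, so $(L^d)_s(q)=1+N_s(q)$ with $N_s(q)^2=0$ by hypothesis, and $N_s(q_0)=dE_{12}$, where $E_{12}$ is the matrix unit. Write $a\ge1$ as $a=a_0+dm$ with $1\le a_0\le d$ and $m\ge0$. Then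
\begin{equation}\label{eq:block}
(L^a)_s(q)=\bigl(1+mN_s(q)\bigr)(L^{a_0})_s(q).
\end{equation}
So the block depends linearly on $m$, through finitely many matrices that are continuous in $q$.

\emph{Step 3: for $q$ near $q_0$, all $s$ and all $a\ge1$, we have $(L^a)_s(q)K_R\subset U_L$ and $(R^a)_s(q)K_L\subset U_R$.} Let $\epsilon(q)$ be the maximum, over all $s$ and $1\le a_0\le d$, of the operator norms of
\[
(L^{a_0})_s(q)-\hat L^{a_0}\qquad\text{and}\qquad N_s(q)(L^{a_0})_s(q)-dE_{12}\hat L^{a_0}.
\]
There are finitely many such matrices, so $\epsilon(q)\to0$ as $q\to q_0$. Let $v\in K_R$, $v'=\hat L^av$ and $v''=(L^a)_s(q)v$. Subtracting \eqref{eq:block} at $q_0$ from \eqref{eq:block} at $q$, and using Lemma~\ref{lem:cone} and $1+m\le a$, we get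
\[
|v''-v'|\le(1+m)\,\epsilon(q)\,|v|\le5a\,\epsilon(q)\,|y|\le10\,\epsilon(q)\,|v'| .
\]
The error grows linearly in $a$, and so does $|v'|$. If $10\,\epsilon(q)\le\epsilon_0$, then $v''\in U_L$ by \eqref{eq:margin}, for all $a$, $s$ and $v$. Exchanging $x$ and $y$ exchanges $\hat L$ with $\hat R$, $E_{12}$ with $E_{21}$, and the cones with index $L$ and $R$, so the same argument applies to the blocks $R^a$.

\emph{Step 4: the kernel.} Take $q$ as in Step 3 and so close to $q_0$ that $N_s(q)\ne0$ for all $s$. Suppose $1\ne\gamma\in\ker\rho_q$. Elements of $\mathrm{SL}_2(\mathbb Z)$ with $|\operatorname{tr}|<2$ have finite order and $\Gamma$ is torsion-free, so $|\operatorname{tr}\gamma|\ge2$ and $\gamma^2\ne1$. Replacing $\gamma$ by $\gamma^2$, of trace $(\operatorname{tr}\gamma)^2-2$, we may assume $\operatorname{tr}\gamma\ge2$. So $\gamma=AWA^{-1}$ with $A\in\mathrm{SL}_2(\mathbb Z)$, where either $W=L^\nu$ with $\nu\ne0$ (trace $2$, see the proof of Lemma~\ref{lem:group}) or $W$ is a word as in Lemma~\ref{lem:words}. Write $A=hg_s$ with $h\in\Gamma$. Conjugating by $h$ preserves $\ker\rho_q$,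 so we may take $\gamma=g_sWg_s^{-1}$.

If $W=L^\nu$, then $\gamma^d=(g_sL^dg_s^{-1})^\nu$, and $\rho_q(\gamma^d)$ is conjugate to $(1+N_s(q))^\nu=1+\nu N_s(q)\ne1$, a contradiction. Otherwise $\rho_q(\gamma)$ is conjugate to $W_s(q)$, which by Step 1 is a product $(L^{a_1})_{s_1}(R^{b_1})_{s'_1}\cdots(L^{a_\nu})_{s_\nu}(R^{b_\nu})_{s'_\nu}$ for suitable cosets. By Step 3, the factors, applied from right to left, map $K_L$ into $U_R\subset K_R$, then into $U_L\subset K_L$, and so on. So $W_s(q)$ maps $K_L$ into $U_L\ne K_L$ and is not the identity, a contradiction.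
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By Lemmas~\ref{lem:group}, \ref{lem:laurent}, \ref{lem:unip} and \ref{lem:q=1}, Theorem~\ref{thm:open} applies to $\Gamma(4)$ and the family $B_0\rho_qB_0^{-1}$, $q\in\mathbb C^*$, with $q_0=1$ and $r=2$. Since $q_n\to1$, there is $n_0\ge3$ such that $\rho_{q_n}$ is faithful for $n\ge n_0$. For odd $n\ge n_0$ the module $F_n\otimes\mathbb C$ contains a copy of $H(q_n)\cong M_{q_n}$ by Lemmas~\ref{lem:Fn} and \ref{lem:MH}. So $\rho_{F_n}$ is faithful.
\end{proof}

\section{Irreducibility}\label{sec:irr}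

Let $n\ge3$ be odd, $q^n=1$, $q\ne1$, and put $t=q+q^{-1}$, a real number with $t<2$. By \eqref{eq:Nalpha} the operator $N_{(1,0)}$ has image in the line $\mathbb C[\alpha]$, so an invariant subspace of $V(q)$ contains $[\alpha]$ or is orthogonal to it. It therefore suffices to show that the operators $N_w$ applied to $[\alpha]$ span $V(q)$. As $\dim V(q)=4$, we need two directions besides those of Example~\ref{ex:two}, and we take $(1,1)$ and $(2,1)$.

\subsection*{Cores and pairings}
A closed line in $T_0\setminus\{0\}$ in direction $(1,1)$ crosses one vertical and one horizontal edge, and one in direction $(2,1)$ crosses two vertical edges and one horizontal edge. So the lines follow the cyclic words $W=\mathsf{ru}$ and $W=\mathsf{rru}$, with $\overline W=k$ and $\overline W=-j$. The cores in $O$ follow $W^4$, and the two cylinders correspond to the two cosets $g\langle\overline W\rangle$ of starting squares, represented in both cases by $g=1$ and $g=i$. Let $\lambda_1,\lambda_2$ (direction $(1,1)$) and $\mu_1,\mu_2$ (direction $(2,1)$) be the lifts starting at $1(0)$ and $i(0)$. By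 \eqref{eq:table}, their first halves, along $W^2$, are
\[
\begin{array}{ll}
\lambda_1\colon&1(0)\to i(1)\uparrow k(1)\to j(1)\uparrow-1(1),\\
\lambda_2\colon&i(0)\to-1(1)\uparrow-j(0)\to k(0)\uparrow-i(1),\\
\mu_1\colon&1(0)\to i(1)\to-1(2)\uparrow-j(1)\to k(1)\to j(1)\uparrow-1(1),\\
\mu_2\colon&i(0)\to-1(1)\to-i(0)\uparrow-k(0)\to-j(0)\to k(0)\uparrow-i(1),
\end{array}
\]
where $\to$ is a step to the right and $\uparrow$ a step upward. Each half leads from $g(0)$ to $-g(1)$, as do the first halves of $\beta_1,\beta_2$ in \eqref{eq:beta}. The translation automorphism $\delta\sigma\colon g(m)\mapsto -g(1-m)$ exchanges these two squares and commutes with the action of words, so the second half is the image of the first under $\delta\sigma$. Hence each of the six curves $\beta_l,\lambda_l,\mu_l$ crosses (or traverses) $e_g(m)$ if and only if it crosses (or traverses) $e_{-g}(1-m)$, for $e=h,v$, and it suffices to record the levels for $g\in\{1,i,j,k\}$. For $\lambda_l$ the crossed and the traversed edges coincide, since a square entered rightward is left upward and conversely. The following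 table lists levels: of the crossed horizontal and the traversed vertical edges for $\beta_l$, of the crossed and traversed edges for $\lambda_l$, and of the traversed edges for $\mu_l$. An empty entry means that the edge does not occur.
\begin{equation}\label{eq:levels}
\begin{array}{c|cccc|cccc}
&h_1&h_i&h_j&h_k&v_1&v_i&v_j&v_k\\\hline
\beta_1&0&&1&&0&&1&\\
\beta_2&&0&&0&&0&&0\\
\lambda_1&0&&&1&&1&1&\\
\lambda_2&&0&1&&0&&&0\\
\mu_1&0&1&0&1&-1&&1&\\
\mu_2&0&0&1&1&&1&&0
\end{array}
\end{equation}
For instance, the first half of $\mu_1$ traverses $h_1(0)$, $h_i(1)$, $v_{-1}(2)$, $h_{-j}(1)$, $h_k(1)$, $v_j(1)$, and the third and fourth of these are recorded as $v_1(-1)$ and $h_j(0)$.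

The curve $\alpha$ crosses $v_{\pm j}$ and $v_{\pm k}$ at level $0$. Each of $\lambda_l,\mu_l$ has exactly one entry $r$ in the columns $v_j,v_k$, with $r\in\{0,1\}$, so the counting rule gives $q^{-r}+q^{-(1-r)}=\kappa$:
\begin{equation}\label{eq:alm}
(\alpha\mid\lambda_l)=(\alpha\mid\mu_l)=\kappa\qquad(l=1,2).
\end{equation}
For two curves of the table, a column with crossed level $p$ and traversed level $r$ contributes, together with the edge indexed by $-g$, the amount $\pm(q^{p-r}+q^{r-p})$. This is $\pm2$ if $p=r$ and $\pm t$ if $|p-r|=1$, with sign $+$ for $v$ and $-$ for $h$. The curves $\beta_l$ cross no vertical edges. Marking each term by its column, we get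
\[
\begin{array}{ll}
(\beta_1\mid\lambda_1)=-2_{h_1}, &(\beta_1\mid\lambda_2)=-2_{h_j},\\
(\beta_2\mid\lambda_1)=-t_{h_k}, &(\beta_2\mid\lambda_2)=-2_{h_i},\\
(\beta_1\mid\mu_1)=-2_{h_1}-t_{h_j}, &(\beta_1\mid\mu_2)=-2_{h_1}-2_{h_j},\\
(\beta_2\mid\mu_1)=-t_{h_i}-t_{h_k}, &(\beta_2\mid\mu_2)=-2_{h_i}-t_{h_k},\\
(\lambda_1\mid\mu_1)=2_{v_j}-2_{h_1}-2_{h_k}, &(\lambda_1\mid\mu_2)=2_{v_i}-2_{h_1}-2_{h_k},\\
(\lambda_2\mid\mu_1)=t_{v_1}-t_{h_i}-t_{h_j}, &(\lambda_2\mid\mu_2)=2_{v_k}-2_{h_i}-2_{h_j}.
\end{array}
\]
With $\lambda_+=[\lambda_1]+[\lambda_2]$ and $\mu_+=[\mu_1]+[\mu_2]$, the sums are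
\begin{equation}\label{eq:sums}
(\beta_+\mid\lambda_+)=-(6+t),\qquad(\beta_+\mid\mu_+)=-(8+4t),\qquad(\lambda_+\mid\mu_+)=-(6+t).
\end{equation}
As a check, $t=2$ gives $-8,-16,-8$, which are the numbers $8\det(w,w')$ expected for full preimages of closed lines under the degree $8$ cover $O\to T_0$.

\subsection*{The modules $V(q)$}

\begin{proposition}\label{prop:irr}
The $\Gamma$-module $V(q)$ is irreducible. If $q'\ne1$ is an $n$-th root of unity with $q'\ne q^{\pm1}$, then $V(q')\not\cong V(q)$.
\end{proposition}

\begin{proof}
Consider the vectors $\frac1{2\kappa}[\alpha]$, $\beta_+$, $\lambda_+$, $\mu_+$. They are isotropic, the first pairs to $1$ with each of the others by \eqref{eq:ab} and \eqref{eq:alm}, and the remaining pairings are the real numbers \eqref{eq:sums}. So their Gram matrix $(g_{ab})$ is real and skew-symmetric, and its determinant is the square of the Pfaffian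
\[
g_{12}g_{34}-g_{13}g_{24}+g_{14}g_{23}=-(6+t)+(8+4t)-(6+t)=2t-4\ne0 .
\]
Hence the four vectors are a basis of $V(q)$, and the form is nondegenerate.

An invariant subspace is stable under every $N_w=1-D_{w*}$. If it contains $[\alpha]$, it contains $N_{(0,1)}[\alpha]=\kappa\beta_+$, $N_{(1,1)}[\alpha]=\kappa\lambda_+$ and $N_{(2,1)}[\alpha]=\kappa\mu_+$, by \eqref{eq:N}, \eqref{eq:ab} and \eqref{eq:alm}; so it is $V(q)$. Let $U$ be any invariant subspace. If $(u\mid[\alpha])\ne0$ for some $u\in U$, then $[\alpha]\in U$ by \eqref{eq:Nalpha}, and $U=V(q)$. Otherwise $[\alpha]$ lies in the invariant subspace $U^\perp=\{v:(u\mid v)=0\text{ for all }u\in U\}$. Then $U^\perp=V(q)$, and $U=0$ by nondegeneracy.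

A single trace separates the modules. The operators $N_w$ are nilpotent, so $L^4R^{-4}=P_{(1,0)}P_{(0,1)}$ has trace $4+\operatorname{tr}(N_{(1,0)}N_{(0,1)})$ on $V(q)$. The map $N_{(1,0)}N_{(0,1)}$ sends $v$ to $2\sum_l(v\mid[\beta_l])(\beta_l\mid\alpha)[\alpha]$. Its image lies in $\mathbb C[\alpha]$, so its trace is the coefficient obtained for $v=[\alpha]$, namely $2\sum_l\kappa\cdot(-\bar\kappa)=-4|\kappa|^2=-4(2+t)$. So the trace $4-4(2+t)$ determines $t$, and hence the pair $\{q,q^{-1}\}$.
\end{proof}

\subsection*{Irreducibility over $\mathbb Z$}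

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
By Lemmas~\ref{lem:Fn} and \ref{lem:MH}, and since $\varphi(n)\ge2$, it remains to show that $F_n$ is irreducible over $\mathbb Z$. By Proposition~\ref{prop:irr} and the isomorphisms $V(q)\cong H(q)\cong M_q$, the module $F_n\otimes\mathbb C$ is a direct sum of pairwise nonisomorphic irreducible modules, one isomorphic to $M_q$ for each pair $\{q,q^{-1}\}$ of primitive $n$-th roots of unity. By Schur's lemma, an irreducible submodule projects isomorphically onto one summand and to zero in the others, so it is one of the summands.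

Let $F'\subset F_n$ be a nonzero integer invariant subspace, and let $A(g)$ be the rational matrix of $g\in\Gamma$ in a basis of $F'$ consisting of rational classes. The module $F'\otimes\mathbb C$ contains an irreducible submodule, isomorphic to $M_q$ for some primitive $q$. So the homogeneous linear system
\[
A(g)\,Q=Q\,\rho_q(g)\qquad(g\in\Gamma)
\]
has a nonzero complex solution $Q$, a matrix with four columns. By Lemma~\ref{lem:laurent} the system has coefficients in the cyclotomic field $K=\mathbb Q(q)$, so it has a nonzero solution $Q$ over $K$. Apply $\psi\in\mathrm{Gal}(K/\mathbb Q)$ to all entries. It fixes $A(g)$, and it maps $\rho_q(g)$ to $\rho_{\psi(q)}(g)$, because the Laurent polynomials of Lemma~\ref{lem:laurent} have integer coefficients independent of $q$. So $\psi(Q)$ is a nonzero $\Gamma$-map $M_{\psi(q)}\to F'\otimes\mathbb C$. It is injective, since $M_{\psi(q)}$ is irreducible, and its image is the summand of $F_n\otimes\mathbb C$ isomorphic to $M_{\psi(q)}$. The Galois group is transitive on the primitive $n$-th roots of unity, so every summand lies in $F'\otimes\mathbb C$,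 and $F'=F_n$.
\end{proof}

With Lemma~\ref{lem:notrans} and the count of squares and zeros in Section~\ref{sec:surfaces}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Pardo}
Angel Pardo, \emph{A remark on $\mathbb{Z}^d$-covers of Veech surfaces}, arXiv:1810.05257 (2018).

\end{thebibliography}
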